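# Crossing strips and the $1/\log n$ law for the area of a permuted trapezoid

## 1. Two strips, three strips, and the reversal

Divide the bottom side of the unit square $[0,1]^2$ into $n$ equal intervals, and the top side too. Join each bottom interval to one top interval by a parallelogram, using every top interval once. If nothing crosses, we get $n$ vertical strips of total area $1$. If strips cross, they overlap, and the union has smaller area. How small can it be?

**Two strips.** The only non-trivial choice is the swap: $[0,\frac12]$ at the bottom goes to $[\frac12,1]$ at the top, and conversely. At height $t\in[0,1]$ the two strips cut out intervals of length $\frac12$ with left endpoints $\frac t2$ and $\frac{1-t}2$. These endpoints are at distance $\frac{|1-2t|}2\le\frac12$, so the union is an interval of length $\frac12+\frac{|1-2t|}2$. Since $\int_0^1|1-2t|\,dt=\frac12$, the area is $\frac12+\frac14=\frac34$.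

**Three strips.** There are six permutations. Measure horizontal lengths in units of $\frac13$, so each strip has width $1$; the area is then $\frac13$ of the integral of the slice length.

* The identity gives area $1$.
* The permutation exchanging $1,2$ gives one vertical strip of area $\frac13$ and a swap scaled horizontally by $\frac23$, of area $\frac23\cdot\frac34=\frac12$. The total is $\frac56$. Exchanging $2,3$ gives the mirror image, with the same area.
* The cycle $1\mapsto2\mapsto3\mapsto1$ has left endpoints $t$, $1+t$, $2-2t$. The first two strips together cover $[t,t+2]$. The third, $[2-2t,3-2t]$, lies inside this for $t\in[\frac13,\frac23]$, sticks out by $1-3t$ for $t<\frac13$, and by $3t-2$ for $t>\frac23$. So the area is $\frac13(2+\frac16+\frac16)=\frac79$. The inverse cycle gives the same picture upside down.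
* The reversal $j\mapsto4-j$ has left endpoints $2t,\,1,\,2-2t$, with consecutive spacing $|1-2t|\le1$. So the slice has length $1+2|1-2t|$, and the area is $\frac13(1+1)=\frac23$.

The best value for $n=3$ is therefore $\frac23$, attained by the reversal.

**The reversal in general.** For $\sigma(j)=n+1-j$ the left endpoints at height $t$ form an arithmetic progression of $n$ terms with spacing $\frac{|1-2t|}n\le\frac1n$. The slice is one interval of length $\frac{1+(n-1)|1-2t|}n$, and the area is
$$\frac1n+\frac{n-1}{2n}=\frac{n+1}{2n}.$$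
For $n=2,3$ this is the optimum, $\frac34$ and $\frac23$. But it never goes below $\frac12$. All strips meet at height $t=\frac12$, and away from that height they spread out again. Can another permutation do better, and does the minimal area go to $0$? If so, how fast?

## 2. Slices as projections of squares, and the theorems

For $j,k\in\{1,\dots,n\}$ let $P^n_{j,k}\subset\mathbb R^2$ be the closed parallelogram that is the convex hull of $[\frac{j-1}n,\frac jn]\times\{0\}$ and $[\frac{k-1}n,\frac kn]\times\{1\}$. For $\sigma\in\mathrm{Sym}(n)$ let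
$$T^n_\sigma=\bigcup_{j=1}^nP^n_{j,\sigma(j)},\qquad \alpha(n)=\min_{\sigma\in\mathrm{Sym}(n)}\mu_2(T^n_\sigma),$$
where $\mu_2$ is two-dimensional Lebesgue measure. In Section 1 we computed $\alpha(2)=\frac34$ and $\alpha(3)=\frac23$. The following was conjectured in Parker Kuklinski, "An uncountable union of line segments with null two-dimensional measure", arXiv:2311.16210 (2023): there are constants $c_\pm>0$ with $\frac{c_-}{\log n}<\alpha(n)<\frac{c_+}{\log n}$ for all $n\ge2$. We shall prove it. Throughout, $\log$ is the natural logarithm and $|\cdot|$ is Lebesgue measure on $\mathbb R$.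

**Theorem A.** There are constants $c_\pm>0$ with $c_-/\log n<\alpha(n)<c_+/\log n$ for all $n\ge2$. One may take $c_-=1/4$.

**Theorem B.**
1. For all $n\ge2$: $\ \alpha(n)\ge\dfrac1{2+\log\frac{n+1}2}$.
2. $\displaystyle\frac{\pi^2}4\le\liminf_{n\to\infty}\alpha(n)\log n\le\limsup_{n\to\infty}\alpha(n)\log n\le528\log2<366$.
3. For every compact interval $J\subset(0,1)$, every $n\ge2$ and every $\sigma\in\mathrm{Sym}(n)$,
$$\mu_2\big(T^n_\sigma\cap(\mathbb R\times J)\big)\ \ge\ \frac{\Big(\int_J\frac{dt}{\sqrt{t(1-t)}}\Big)^2}{\int_J\frac{dt}{t(1-t)}+4+4\log\frac{n+1}2}.$$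

The exact asymptotic constant is not determined here.

**Reformulation.** We first replace areas of strips by lengths of projections. For $t\in[0,1]$ put $\pi_t(x,y)=(1-t)x+ty$. If $A,B$ are intervals, the convex hull of $A\times\{0\}$ and $B\times\{1\}$ meets height $t$ exactly in the points $(1-t)a+tb$ with $a\in A$, $b\in B$, that is, in $\pi_t(A\times B)$. So with
$$G_j=\Big[\tfrac{j-1}n,\tfrac jn\Big]\times\Big[\tfrac{\sigma(j)-1}n,\tfrac{\sigma(j)}n\Big],\qquad f_\sigma(t)=\Big|\bigcup_j\pi_t(G_j)\Big|,$$
Fubini gives $\mu_2(T^n_\sigma)=\int_0^1f_\sigma(t)\,dt$, and over a compact $J\subset[0,1]$ likewise $\mu_2(T^n_\sigma\cap(\mathbb R\times J))=\int_Jf_\sigma$.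

For a square $Q=[a,a+s]\times[b,b+s]$ we have $\pi_t(Q)=[\pi_t(a,b),\pi_t(a,b)+s]$: *the projection of a square of side $s$ has length $s$ for every $t$.* In particular each $\pi_t(G_j)$ has length $\frac1n$, so $f_\sigma\le1$ and $\alpha(n)\le1$.

All functions of $t$ below are lengths of finite unions or of intersections of intervals with endpoints continuous in $t$. They are continuous, since an intersection of intervals has length $(\text{least right end}-\text{greatest left end})_+$ and a union is handled by inclusion–exclusion. So there are no measurability problems.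

In this language, we have $n$ squares in the pattern of a permutation matrix, and we want their projections $\pi_t$ to be short for most $t$.

## 3. Counting pairs of overlapping strips: the lower bound of Theorem A

A union is small only if there is much overlap. Two strips that cross stay together only for a short range of heights, and this limits the total overlap. The lower bound makes this quantitative with two applications of the Cauchy–Schwarz inequality.

**Step 1: from small union to large second moment.** Fix $\sigma$ and let $m_t=\sum_j1_{\pi_t(G_j)}$. Then $\int m_t=n\cdot\frac1n=1$, and $m_t$ vanishes off a set of measure $f_\sigma(t)$. By Cauchy–Schwarz, $1=(\int m_t)^2\le f_\sigma(t)\int m_t^2$, so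
$$f_\sigma(t)\ge\frac1{S(t)},\qquad S(t)=\int m_t^2=\sum_{j,j'}|\pi_t(G_j)\cap\pi_t(G_{j'})|.\tag{1}$$

**Step 2: a formula for the second moment.** The diagonal terms $j=j'$ contribute $n\cdot\frac1n=1$. For $j\ne j'$ write $a=j'-j$ and $b=\sigma(j')-\sigma(j)$, two nonzero integers. The two intervals have length $\frac1n$ and are translates of each other by $\frac{(1-t)a+tb}n$. Hence
$$S(t)=1+S_o(t),\qquad S_o(t)=\frac1n\sum_{j\ne j'}\big(1-|(1-t)a+tb|\big)_+.\tag{2}$$

**Step 3: which pairs contribute, and how much.** If $ab>0$, then $|(1-t)a+tb|=(1-t)|a|+t|b|\ge1$ and the term vanishes: strips that do not cross do not overlap. If $ab<0$, put $s=|a|+|b|$. Then $|(1-t)a+tb|=\big|(1-t)|a|-t|b|\big|=\big||a|-ts\big|$. Substituting $v=ts$,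
$$\int_0^1(1-||a|-ts|)_+\,dt=\frac1s\int_0^s(1-|v-|a||)_+\,dv\le\frac1s\le\frac1{|a|+1},$$
because the full tent function has integral $1$ and $|b|\ge1$.

**Step 4: summing.** For each $j$ and each $a\in\{1,\dots,n-1\}$ there are at most two $j'$ with $|j'-j|=a$. Therefore
$$\int_0^1S\,dt\le1+2\sum_{a=1}^{n-1}\frac1{a+1}\le1+2\log n.$$
By Cauchy–Schwarz, $1\le\int_0^1\frac1S\cdot\int_0^1S$, so
$$\int_0^1f_\sigma\ge\int_0^1\frac1S\ge\frac1{\int_0^1S}\ge\frac1{1+2\log n}.$$
For $n\ge2$ we have $1\le\frac{\log n}{\log2}<2\log n$, so $1+2\log n<4\log n$ and $\alpha(n)>\frac1{4\log n}$. This is the lower half of Theorem A with $c_-=\frac14$. $\square$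

## 4. Weighting the heights: the lower bounds of Theorem B

Step 3 threw something away when it replaced $\frac1{|a|+|b|}$ by $\frac1{|a|+1}$. A weight in $t$ fixes this. The overlap of a crossing pair is concentrated near $t=|a|/s$, where $1-t=|b|/s$. The weight $\frac1{t(1-t)}$ takes there the value $\frac{s^2}{|a||b|}$, and $\frac1s\cdot\frac{s^2}{|a||b|}=\frac1{|a|}+\frac1{|b|}$. So we expect the weighted overlap to split into a function of $|a|$ alone plus a function of $|b|$ alone, and each can be summed separately. Put
$$\varphi(t)=\frac1{t(1-t)}=\frac1t+\frac1{1-t},\qquad\Lambda_n=4+4\log\frac{n+1}2.$$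

**Lemma 1.** For every $n\ge2$ and $\sigma\in\mathrm{Sym}(n)$, $\displaystyle\int_0^1S_o(t)\varphi(t)\,dt\le\Lambda_n$.

*Proof.* **Step 1: exact weighted overlap of one pair.** Let $G(v)=v\log v$ for $v>0$ and $G(0)=0$; then $G$ is continuous on $[0,\infty)$, $G'(v)=1+\log v$ and $G''(v)=\frac1v$ for $v>0$. Let $ab<0$ and substitute $v=ts$, $\frac{dt}t=\frac{dv}v$. The tent $(1-|v-|a||)_+$ is supported in $[|a|-1,|a|+1]$, which lies in $[0,s]$ because $|a|,|b|\ge1$. So
$$\int_0^1(1-||a|-ts|)_+\frac{dt}t=\int_{|a|-1}^{|a|+1}\frac{1-|v-|a||}v\,dv=:g(|a|).$$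
We claim that, for every integer $c\ge1$,
$$g(c)=G(c+1)-2G(c)+G(c-1).\tag{3}$$
Integrate by parts against $G''(v)=\frac1v$. The half $[c,c+1]$, with weight $c+1-v$, gives $-G'(c)+G(c+1)-G(c)$. The half $[c-1,c]$, with weight $v-c+1$, gives $G'(c)-(G(c)-G(c-1))$; the boundary term at $v=c-1$ vanishes, for $c=1$ because $v(1+\log v)\to0$ as $v\to0$. Adding the two halves gives (3).

Exchanging $t$ with $1-t$ exchanges $a$ and $b$ in $|(1-t)a+tb|$. So the integral of the same term against $\frac{dt}{1-t}$ equals $g(|b|)$, and the total weighted overlap of the pair is $g(|a|)+g(|b|)$. For example $g(1)=G(2)=2\log2$. Finally, $g(c)=\int_{-1}^1\frac{1-|z|}{c+z}\,dz$ shows that $g$ is decreasing in $c\ge1$.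

**Step 2: summing over the partners of one strip.** Fix $j$. Let $r$ be the number of $j'>j$ with $\sigma(j')<\sigma(j)$, and $q$ the number of $j'<j$ with $\sigma(j')>\sigma(j)$. These are exactly the partners with $ab<0$, and $r+q\le n-1$. For the $r$ partners of the first kind, the numbers $|a|=j'-j$ are distinct positive integers, and so are the numbers $|b|=\sigma(j)-\sigma(j')$. As $g$ is decreasing, their total contribution is at most
$$2\sum_{c=1}^rg(c)=2\big(G(r+1)-G(r)-G(1)+G(0)\big)=2\big(G(r+1)-G(r)\big),$$
since (3) telescopes. If $r\ge1$, the mean value theorem gives $G(r+1)-G(r)\le1+\log(r+1)$; if $r=0$, the left side is $0$ and the inequality still holds. The second kind is the same with $q$. Together they contribute at most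
$$4+2\log\big((r+1)(q+1)\big)\le4+4\log\frac{r+q+2}2\le4+4\log\frac{n+1}2=\Lambda_n .$$

**Step 3: averaging.** Formula (2) has the factor $\frac1n$ in front of the sum over the $n$ values of $j$, so $\int_0^1S_o\varphi\le\Lambda_n$. $\square$

*Proof of Theorem B(1).* Since $t(1-t)\le\frac14$, we have $\varphi\ge4$, so $4\int_0^1S=4+4\int_0^1S_o\le4+\Lambda_n$. Hence
$$\int_0^1f_\sigma\ge\frac1{\int_0^1S}\ge\frac4{4+\Lambda_n}=\frac1{2+\log\frac{n+1}2}.\qquad\square$$

*Proof of Theorem B(3).* Write $\sqrt\varphi=S^{-1/2}\cdot(S\varphi)^{1/2}$ and apply Cauchy–Schwarz on $J$. By (1), (2) and Lemma 1,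
$$\Big(\int_J\sqrt\varphi\Big)^2\le\int_J\frac1S\cdot\int_JS\varphi\le\int_Jf_\sigma\cdot\Big(\int_J\varphi+\Lambda_n\Big).$$
Divide by the last factor, and recall that $\int_Jf_\sigma=\mu_2(T^n_\sigma\cap(\mathbb R\times J))$. $\square$

*Proof of the lower bound in Theorem B(2).* The idea is to let $J$ exhaust $(0,1)$ so slowly that $\int_J\varphi$ is negligible against $\Lambda_n$. Take $J=[\eta,1-\eta]$ with $\eta=(\log n)^{-2}$, for $n$ so large that $\eta<\frac12$. A primitive of $\sqrt\varphi$ is $2\arcsin\sqrt t$, and $\arcsin\sqrt{1-\eta}=\frac\pi2-\arcsin\sqrt\eta$, so $\int_J\sqrt\varphi=\pi-4\arcsin\sqrt\eta$. A primitive of $\varphi$ is $\log\frac t{1-t}$, so $\int_J\varphi=2\log\frac{1-\eta}\eta\le4\log\log n$. With $\log\frac{n+1}2\le\log n$, part (3) gives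
$$\alpha(n)\ge\frac{\big(\pi-4\arcsin\frac1{\log n}\big)^2}{4\log n+4\log\log n+4}.$$
Multiply by $\log n$ and let $n\to\infty$: $\liminf\alpha(n)\log n\ge\frac{\pi^2}4$. $\square$

## 5. Configurations of squares, and the passage back to permutations

We turn to the upper bound. It is convenient to work with squares of different sizes and to return to permutations only at the end.

**Definition.** A *configuration* is a finite family $\mathcal C$ of closed squares $Q=I_Q\times J_Q\subset[0,1]^2$ of side $s(Q)>0$ such that the intervals $I_Q$ have disjoint interiors and union $[0,1]$, and likewise the intervals $J_Q$. So $\sum_Qs(Q)=1$. Put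
$$F_{\mathcal C}(t)=\Big|\pi_t\Big(\bigcup_{Q\in\mathcal C}Q\Big)\Big|\le1 .$$

*Examples.* The single square $[0,1]^2$ is a configuration with $F\equiv1$. The squares $G_1,\dots,G_n$ of a permutation form one with $F=f_\sigma$. The pair $[0,\frac23]\times[\frac13,1]$, $[\frac23,1]\times[0,\frac13]$ is one with unequal sides. The *antidiagonal* configuration $\mathcal R_N$, of $N$ squares of side $\frac1N$ in the pattern of the reversal, has by Section 1
$$F_{\mathcal R_N}(t)=\tfrac1N+\big(1-\tfrac1N\big)|1-2t| .\tag{4}$$

There are three operations.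

* *Substitution.* Replace one square $Q\in\mathcal C$ by the homothetic copy in $Q$ of a configuration $\mathcal D$. The result is a configuration. If $(x_0,y_0)$ is the lower left corner of $Q$, then $\pi_t((x_0,y_0)+s(Q)z)=\pi_t(x_0,y_0)+s(Q)\pi_t(z)$, so the copy has $\pi_t$-measure $s(Q)F_{\mathcal D}(t)$.
* *Composition.* Replace every $Q\in\mathcal C$ by a copy of $\mathcal D$; call the result $\mathcal C\circ\mathcal D$. Then $\#(\mathcal C\circ\mathcal D)=\#\mathcal C\cdot\#\mathcal D$ and
$$F_{\mathcal C\circ\mathcal D}\le\min(F_{\mathcal C},F_{\mathcal D}).\tag{5}$$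
The first bound holds because the new union lies in the old one, the second because $\sum_Qs(Q)F_{\mathcal D}=F_{\mathcal D}$. By induction, a composition of several configurations has $F$ at most each of the individual functions.
* *Transposition.* Exchanging $x$ and $y$ gives $\mathcal C^T$ with $F_{\mathcal C^T}(t)=F_{\mathcal C}(1-t)$.

To return to permutations we use the Birkhoff–von Neumann theorem: a *doubly stochastic* matrix (nonnegative entries, all row and column sums $1$) is a convex combination of permutation matrices. Choosing a permutation $\sigma$ with positive coefficient, we get $A_{j\sigma(j)}>0$ for all $j$.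

**Lemma 2.** If $\mathcal C$ is a configuration with $N$ squares, then $\alpha(n)\le\int_0^1F_{\mathcal C}(t)\,dt+\frac{2N}n$ for all $n$.

*Proof.* The aim is to find a permutation whose squares $G_j$ all touch $\bigcup\mathcal C$. Let $\mu$ be the measure with density $\frac1{s(Q)}$ on each $Q\in\mathcal C$ and $0$ elsewhere. Above a point in the interior of $I_Q$ only $Q$ carries mass, of linear amount $\frac1{s(Q)}\cdot s(Q)=1$. So the $x$-marginal is Lebesgue measure on $[0,1]$, and likewise the $y$-marginal. Hence
$$A_{jk}=n\,\mu\Big(\Big[\tfrac{j-1}n,\tfrac jn\Big]\times\Big[\tfrac{k-1}n,\tfrac kn\Big]\Big)$$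
is doubly stochastic. Take $\sigma$ with $A_{j\sigma(j)}>0$ for all $j$; then each $G_j$ meets $\bigcup\mathcal C$. So each $\pi_t(G_j)$, of length $\frac1n$, meets $\pi_t(\bigcup\mathcal C)$, a union of $N$ intervals, and lies in its $\frac1n$-neighborhood. Each of the at most $N$ components grows by at most $\frac2n$, so $f_\sigma(t)\le F_{\mathcal C}(t)+\frac{2N}n$. Integrate over $t$. $\square$

*Example.* For the pair $[0,\frac23]\times[\frac13,1]$, $[\frac23,1]\times[0,\frac13]$ and $n=2$, the densities are $\frac32$ and $3$. The four cells have $\mu$-mass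
$$\mu_{11}=\tfrac32\cdot\tfrac1{12}=\tfrac18,\quad\mu_{12}=\tfrac32\cdot\tfrac14=\tfrac38,\quad\mu_{21}=\tfrac32\cdot\tfrac1{36}+3\cdot\tfrac19=\tfrac38,\quad\mu_{22}=\tfrac32\cdot\tfrac1{12}=\tfrac18,$$
so $A$ has entries $\frac14,\frac34,\frac34,\frac14$.

Lemma 2 turns the upper bound into a problem with a budget: *for every $M$, find a configuration with at most $2^{CM}$ squares and $\int_0^1F\le\frac CM$.* Then $M$ may be taken proportional to $\log n$.

## 6. Why one collapse per configuration is too expensive

Formula (5) suggests a first approach: find configurations that collapse near various heights and compose them. Three things go wrong.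

*Iterating the reversal gains nothing.* The composition $\mathcal R_N\circ\mathcal R_N$ is just $\mathcal R_{N^2}$, and by (4) its $F$ is still at least $|1-2t|$. We need configurations that collapse at heights other than $\frac12$.

*At other heights a single line of squares leaves gaps.* Write $w=\frac t{1-t}$, so that $\pi_t(x,y)=(1-t)(x+wy)$. Consider $N$ equal squares of side $s<1$ that $\pi_t$ maps to the same interval: their corners lie on a line $x+wy=c$. Let $0<w<1$. If the $x$-sides have disjoint interiors, two corners differ by at least $s$ in $x$, hence by at least $\frac sw$ in $y$. Since the $y$-sides lie in $[0,1]$, we get $(N-1)\frac sw\le1-s$, that is, $Ns\le w+(1-w)s<1$. Such a family is not a configuration. Whatever we do with the rest must be paid for.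

*The count is too large even if we ignore this.* By (4), $\mathcal R_M$ has $F\le\frac2M$ only on a set of heights of length about $\frac1M$. Suppose we had, at every height, a configuration of $M$ squares that is equally good on an interval of length $\frac1M$. To cover all heights we would compose about $M$ of them, and the result would have about $M^M=2^{M\log_2M}$ squares. The budget is $2^{CM}$. This accounting would lead to a bound of order $\frac{\log\log n}{\log n}$, not $\frac1{\log n}$.

A collapse near one height should thus cost a bounded factor in the number of squares, not a factor $M$. A factor $2$ is one binary digit. So we index the squares of a single configuration by strings of $M$ binary digits, and *give each digit its own collapsing height*. This is the construction (of Keich type) of the next section. The gaps are handled in Section 8.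

**Scales of heights.** For $l\ge0$ let
$$I_l=\Big\{t:\ w=\tfrac t{1-t}\in[2^{-l-1},2^{-l}]\Big\}.$$
Since $t=\frac w{1+w}$ and $dt=\frac{dw}{(1+w)^2}\le dw$, we have $|I_l|\le2^{-l-1}$. For example $I_0=[\frac13,\frac12]$.

## 7. One binary digit for each slope

**Lemma 3.** For integers $l\ge0$, $M\ge1$ there is a configuration, split into *main* and *gap* squares, with at most $2^{M+l+2}$ squares, such that the main squares have total side $\frac12$, the gap squares have total side $\frac12$, and
$$\int_{I_l}\Big|\pi_t\Big(\bigcup\text{main squares}\Big)\Big|\,dt\le\frac34\cdot\frac{2^{-l}}M.$$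

**The case $l=0$, $M=2$ by hand.** Use the slopes $w_1=\frac34$ and $w_2=\frac12$, and squares of side $\frac18$. For digits $\varepsilon_1,\varepsilon_2\in\{0,1\}$ take the lower left corner
$$x=\varepsilon_1\cdot\tfrac12w_1+\varepsilon_2\cdot\tfrac14w_2=\tfrac38\varepsilon_1+\tfrac18\varepsilon_2,\qquad y=\tfrac12(1-\varepsilon_1)+\tfrac14(1-\varepsilon_2).$$
For $\varepsilon=00,01,10,11$ the corners are $(0,\frac34)$, $(\frac18,\frac12)$, $(\frac38,\frac14)$, $(\frac12,0)$, and $x+wy$ equals
$$\tfrac34w,\qquad\tfrac18+\tfrac12w,\qquad\tfrac38+\tfrac14w,\qquad\tfrac12 .$$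
At $w=\frac12$ these are $\frac38,\frac38,\frac12,\frac12$: the digit $\varepsilon_2$ has become invisible. At $w=\frac34$ they are $\frac9{16},\frac12,\frac9{16},\frac12$: the digit $\varepsilon_1$ has become invisible. The free $x$-intervals are $[\frac14,\frac38]$ and $[\frac58,1]$, the free $y$-intervals are $[\frac18,\frac14],[\frac38,\frac12],[\frac58,\frac34],[\frac78,1]$. Both families have total length $\frac12$. Matching them from left to right gives the gap squares
$$[\tfrac14,\tfrac38]\times[\tfrac18,\tfrac14],\quad[\tfrac58,\tfrac34]\times[\tfrac38,\tfrac12],\quad[\tfrac34,\tfrac78]\times[\tfrac58,\tfrac34],\quad[\tfrac78,1]\times[\tfrac78,1].$$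

*Proof of Lemma 3.* **Step 1: define the main squares.** Choose $M$ slopes spread evenly over the scale, one for each digit:
$$w_k=2^{-l}\Big(1-\frac k{2M}\Big)\quad(0\le k\le M),\qquad w_0=2^{-l},\quad w_M=2^{-l-1}.$$
Let $\ell=2^{-M-l-1}$. For $\varepsilon\in\{0,1\}^M$ and $0\le i<2^l$ let
$$x_{\varepsilon,i}=i2^{-l}+\sum_{k=1}^M\varepsilon_k2^{-k}w_k,\qquad y_{\varepsilon,i}=i2^{-M-l}+\sum_{k=1}^M(1-\varepsilon_k)2^{-k},$$
$$Q_{\varepsilon,i}=[x_{\varepsilon,i},x_{\varepsilon,i}+\ell]\times[y_{\varepsilon,i},y_{\varepsilon,i}+\ell].$$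
The digits alone move $x$ only through a range shorter than $2^{-l}$; the index $i$ places $2^l$ copies next to each other. There are $2^{M+l}$ main squares, of total side $2^{M+l}\ell=\frac12$.

**Step 2: the $x$-sides have disjoint interiors.** Since $w_k\le2^{-l}$,
$$\sum_k2^{-k}w_k+\ell\le2^{-l}(1-2^{-M})+2^{-M-l}=2^{-l},$$
so $[x_{\varepsilon,i},x_{\varepsilon,i}+\ell]\subset[i2^{-l},(i+1)2^{-l}]$. Hence different $i$ do not interfere. For fixed $i$, let $\varepsilon\ne\varepsilon'$ first differ at index $\kappa$, say $\varepsilon_\kappa=1$, $\varepsilon'_\kappa=0$. As $w_k$ decreases in $k$,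
$$x_{\varepsilon,i}-x_{\varepsilon',i}\ge2^{-\kappa}w_\kappa-\sum_{k=\kappa+1}^M2^{-k}w_k\ge w_\kappa\big(2^{-\kappa}-(2^{-\kappa}-2^{-M})\big)=2^{-M}w_\kappa\ge2^{-M}w_M=\ell.$$

**Step 3: the $y$-sides are disjoint.** The digit sum in $y_{\varepsilon,i}$ runs, as $\varepsilon$ varies, once through the multiples of $2^{-M}$ in $[0,1-2^{-M}]$, and $i2^{-M-l}\le2^{-M}-2^{-M-l}$. So the $y_{\varepsilon,i}$ are distinct multiples of $2^{-M-l}$ in $[0,1-2^{-M-l}]$. Since $\ell<2^{-M-l}$, the $y$-sides are disjoint and lie in $[0,1]$.

**Step 4: complete to a configuration by gap squares.** The complement in $[0,1]$ of the union of the $x$-sides consists of at most $2^{M+l}+1$ intervals of positive length, of total length $1-\frac12=\frac12$; the same holds for $y$. List the gap intervals on each axis from left to right (endpoints do not matter), and cut $[0,\frac12]$ at all partial sums of both lists of lengths. The two lists have together at most $2\cdot2^{M+l}$ partial sums strictly inside $[0,\frac12]$, so we obtain at most $2^{M+l+1}+1$ pieces. Each piece corresponds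 to an interval inside one $x$-gap and to an interval of the same length inside one $y$-gap, hence to a square. These gap squares have total side $\frac12$ and complete the main squares to a configuration. The number of squares is at most
$$2^{M+l}+2^{M+l+1}+1\le2^{M+l+2}.$$

**Step 5: bound the projection when $w$ lies between two consecutive slopes.** Let $t\in I_l$ with $w=\frac t{1-t}\in[w_\kappa,w_{\kappa-1}]$, $1\le\kappa\le M$. The left endpoint of $\pi_t(Q_{\varepsilon,i})$ is
$$(1-t)(x_{\varepsilon,i}+wy_{\varepsilon,i})=(1-t)\Big(c_i(w)+\sum_{k=1}^M\varepsilon_k2^{-k}(w_k-w)\Big),$$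
$$c_i(w)=i2^{-l}+w\big(i2^{-M-l}+1-2^{-M}\big),$$
and $c_i(w)$ does not depend on $\varepsilon$. Thus digit $k$ is seen through the factor $2^{-k}(w_k-w)$. The digits $k<\kappa$ may be fully visible, but there are only $2^{\kappa-1}$ choices for them. For $k\ge\kappa$ we have
$$0\le w-w_k\le w_{\kappa-1}-w_k=2^{-l}\frac{k-\kappa+1}{2M},$$
so $\sum_{k\ge\kappa}\varepsilon_k2^{-k}(w_k-w)\in[-R,0]$ with
$$R=\sum_{k=\kappa}^M2^{-k}\cdot2^{-l}\frac{k-\kappa+1}{2M}\le\frac{2^{-l-\kappa}}{2M}\sum_{j\ge0}(j+1)2^{-j}=\frac{2^{-l-\kappa}}{2M}\cdot4=\frac{2^{1-l-\kappa}}M.$$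
The distance of digit $k$ from its own slope grows linearly in $k-\kappa$, but its size decays geometrically, so all late digits together move the interval by $O(2^{-\kappa-l}/M)$. Since $1-t\le1$ and each $\pi_t(Q_{\varepsilon,i})$ has length $\ell$, for fixed $i$ and fixed $(\varepsilon_1,\dots,\varepsilon_{\kappa-1})$ all the intervals $\pi_t(Q_{\varepsilon,i})$ lie in one interval of length at most $R+\ell$. There are $2^l\cdot2^{\kappa-1}$ such groups, so
$$\Big|\pi_t\Big(\bigcup Q_{\varepsilon,i}\Big)\Big|\le2^{l+\kappa-1}\Big(\frac{2^{1-l-\kappa}}M+2^{-M-l-1}\Big)=\frac1M+2^{\kappa-M-2}.$$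

**Step 6: integrate over the scale.** Use $dt\le dw$ and $w_{\kappa-1}-w_\kappa=\frac{2^{-l}}{2M}$:
$$\int_{I_l}\Big|\pi_t\Big(\bigcup Q_{\varepsilon,i}\Big)\Big|\,dt\le\frac{2^{-l}}{2M}\sum_{\kappa=1}^M\Big(\frac1M+2^{\kappa-M-2}\Big)\le\frac{2^{-l}}{2M}\Big(1+\frac12\Big)=\frac34\cdot\frac{2^{-l}}M.\qquad\square$$

So $M$ digits, a factor $2^M$ in the count, produce the gain $\frac1M$ on the whole scale $I_l$, for half of the mass.

## 8. Filling the gaps with shrinking parameters

The gap squares carry the other half, and nothing is known about their projection. We substitute into each gap square another copy of the construction, then treat its gaps the same way, and so on. Each round halves the uncontrolled part, so about $\log_2M$ rounds bring it down to $\frac1M$. If every round used the same $M$, the exponent in the count would be about $M\log_2M$, beyond the budget. But later rounds concern a smaller part of the mass and may be treated less carefully. If round $i$ uses the parameter $M\rho^i$, the exponents sum to $O(M)$ when $\rho<1$, and the errors $2^{-i}/(M\rho^i)$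 sum to $O(\frac1M)$ when $\rho>\frac12$. We take $\rho=\frac23$.

**Lemma 4.** For $l\ge0$, $M\ge1$ and $r=\lceil\log_2M\rceil$ there is a configuration $\mathcal D_{l,M}$ with
$$\#\mathcal D_{l,M}\le2^{3M+r(l+3)},\qquad\int_{I_l}F_{\mathcal D_{l,M}}\le\frac72\cdot\frac{2^{-l}}M.$$

*Proof.* **Step 1: the recursion.** Let $M_i=\lceil M(\frac23)^i\rceil\ge1$ and $\mathcal A_r=\{[0,1]^2\}$. For $i=r-1,\dots,0$ let $\mathcal A_i$ be the configuration of Lemma 3 with parameters $(l,M_i)$ in which every gap square is replaced by a copy of $\mathcal A_{i+1}$. Put $\mathcal D_{l,M}=\mathcal A_0$.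

**Step 2: the integral.** The main squares are estimated by Lemma 3. A gap square $Q$ now has projection of measure $s(Q)F_{\mathcal A_{i+1}}(t)$, and the gap squares have total side $\frac12$. So
$$\int_{I_l}F_{\mathcal A_i}\le\frac34\cdot\frac{2^{-l}}{M_i}+\frac12\int_{I_l}F_{\mathcal A_{i+1}}.$$
Iterating from $i=0$ down to $\mathcal A_r$, for which $\int_{I_l}F_{\mathcal A_r}\le|I_l|\le2^{-l-1}$, and using $M_i\ge M(\frac23)^i$ and $2^{-r}\le\frac1M$,
$$\int_{I_l}F_{\mathcal A_0}\le\frac34\,2^{-l}\sum_{i<r}\frac{2^{-i}}{M(2/3)^i}+2^{-r}|I_l|\le\frac34\cdot\frac{2^{-l}}M\sum_{i\ge0}\Big(\frac34\Big)^i+\frac{2^{-l-1}}M=\Big(3+\frac12\Big)\frac{2^{-l}}M.$$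

**Step 3: the count.** Each of the at most $2^{M_i+l+2}$ squares is kept or replaced by $\#\mathcal A_{i+1}$ squares, so $\#\mathcal A_i\le2^{M_i+l+2}\,\#\mathcal A_{i+1}$. Moreover $\sum_{i<r}M_i\le\sum_{i<r}(M(\frac23)^i+1)\le3M+r$. Hence $\#\mathcal A_0\le2^{3M+r+r(l+2)}=2^{3M+r(l+3)}$. (For $M=1$ we have $r=0$, $\mathcal A_0=\{[0,1]^2\}$, and both bounds hold.) $\square$

## 9. All heights at once: the upper bound of Theorem A

It remains to combine the scales $I_0,I_1,\dots$ by composition. The same device is used once more. The scale $I_l$ has length at most $2^{-l-1}$, so small scales may be treated with smaller parameters, this time with ratio $\frac34$.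

**Step 1: the configuration.** Let $M\ge2$, $L=\lceil\log_2M\rceil$, $M^{(l)}=\lceil M(\frac34)^l\rceil$. Let $\mathcal C_M$ be the composition, in any order, of all $\mathcal D_{l,M^{(l)}}$ and all transposes $\mathcal D^T_{l,M^{(l)}}$, $0\le l\le L$.

**Step 2: the integral of $F_{\mathcal C_M}$.** By (5), $F_{\mathcal C_M}\le F_{\mathcal D_{l,M^{(l)}}}$ for each $l\le L$; we use this on $I_l$. The intervals $I_0,\dots,I_L$ cover exactly the $t$ with $w\in[2^{-L-1},1]$, that is, all of $[0,\frac12]$ except a subset of $[0,2^{-L-1}]\subset[0,\frac1{2M}]$, where we use $F\le1$. By Lemma 4,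
$$\int_0^{1/2}F_{\mathcal C_M}\le\sum_{l\ge0}\frac72\cdot\frac{2^{-l}}{M(3/4)^l}+\frac1{2M}=\frac7{2M}\sum_{l\ge0}\Big(\frac23\Big)^l+\frac1{2M}=\frac{21}{2M}+\frac1{2M}=\frac{11}M.$$
On $[\frac12,1]$ use $F_{\mathcal C_M}(t)\le F_{\mathcal D^T_{l,M^{(l)}}}(t)=F_{\mathcal D_{l,M^{(l)}}}(1-t)$ to get the same bound. So
$$\int_0^1F_{\mathcal C_M}\le\frac{22}M.\tag{6}$$

**Step 3: the number of squares.** Since $M^{(l)}\le M$, the number $r$ of Lemma 4 is at most $L$ in each factor. Also $\sum_{l\le L}M^{(l)}\le4M+L+1$. The counts multiply under composition, so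
$$\log_2\#\mathcal C_M\le2\sum_{l=0}^L\big(3M^{(l)}+L(l+3)\big)\le24M+6(L+1)+2L(L+1)(L+3)\le C_1M\tag{7}$$
for an absolute constant $C_1$, because $L<1+\log_2M$.

**Step 4: choose $M$.** Let $n\ge2^{4C_1}$ and $M=\lfloor X\rfloor$ with $X=\frac{\log_2n}{2C_1}\ge2$. Then $M\ge2$, $M\ge\frac X2$, and $\#\mathcal C_M\le2^{C_1M}\le\sqrt n$ by (7). Lemma 2 and (6) give
$$\alpha(n)\le\frac{22}M+\frac2{\sqrt n}\le\frac{88C_1\log2}{\log n}+\frac2{\log n},$$
where we used $\sqrt n\ge\log n$. For $2\le n<2^{4C_1}$ we have $\alpha(n)\le1<\frac{4C_1\log2}{\log n}$. So $\alpha(n)<\frac{c_+}{\log n}$ for all $n\ge2$ with $c_+=88C_1+3$. Together with Section 3 this proves Theorem A: the conjecture is true. $\blacksquare$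

## 10. The constant $528\log2$

The last open part of Theorem B is the upper bound in (2). In Step 4 above we asked for $\#\mathcal C_M\le\sqrt n$, which is wasteful: Lemma 2 only needs $\#\mathcal C_M/n=o(\frac1{\log n})$. In (7) the leading term is $24M$, and the rest is of order $L^3=O((\log M)^3)$.

Fix $\epsilon\in(0,1)$ and take $M=\lfloor(1-\epsilon)\frac{\log_2n}{24}\rfloor$, for $n$ large enough that $M\ge2$. By (7),
$$\#\mathcal C_M\le n^{1-\epsilon}\,2^{O((\log\log n)^3)},$$
so $\frac{2\#\mathcal C_M}n\le n^{-\epsilon}\,2^{O((\log\log n)^3)}=o\big(\frac1{\log n}\big)$, because $(\log\log n)^3=o(\log n)$. By Lemma 2 and (6), $\alpha(n)\le\frac{22}M+o\big(\frac1{\log n}\big)$. Since $\frac{\log n}M\to\frac{24\log2}{1-\epsilon}$,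
$$\limsup_{n\to\infty}\alpha(n)\log n\le\frac{22\cdot24\log2}{1-\epsilon}=\frac{528\log2}{1-\epsilon}.$$
Let $\epsilon\to0$. As $528\log2<528\cdot0.69315<366$, this completes the proof of Theorem B. $\blacksquare$
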